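
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{corollary}[theorem]{Corollary}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}

\title{The weak Lindel\"of number and the cardinality of regular spaces: a counterexample}


\begin{abstract}
For every infinite cardinal $\kappa$ we construct in ZFC a zero-dimensional Hausdorff space $X$ of countable pseudocharacter whose $\pi$-character, tightness and weak Lindel\"of number with respect to closed sets are at most $\kappa$, while $|X|>2^\kappa$. For $\kappa=\omega$ this shows that the inequality $|X|\le\pi\chi(X)^{\mathrm{ot}(X)\cdot\psi(X)\cdot wL_c(X)}$ fails for regular spaces. If the weak Lindel\"of number $wL_c$ is replaced by the Lindel\"of number, the inequality holds, and we include a proof.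
\end{abstract}


\section{The question and the answer}

All spaces are regular and $T_1$. A space is \emph{zero-dimensional} if it has a base of clopen sets; zero-dimensional Hausdorff spaces are Tychonoff, hence regular and $T_1$. All cardinal functions take infinite values. We use the following ones.

\begin{itemize}
\item A \emph{local $\pi$-base} at $x$ is a family of non-empty open sets such that every neighborhood of $x$ contains a member of the family. The members of a local $\pi$-base at $x$ need not contain $x$. The \emph{$\pi$-character} $\pi\chi(X)$ is the least infinite $\kappa$ such that every point has a local $\pi$-base of size at most $\kappa$. A \emph{$\pi$-base} of $X$ is a family of non-empty open sets such that every non-empty open set contains a member of it.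
\item The \emph{pseudocharacter} $\psi(X)$ is the least infinite $\kappa$ such that every point is the intersection of at most $\kappa$ open sets.
\item The \emph{tightness} $t(X)$ is the least infinite $\kappa$ such that whenever $x\in\overline M$, there is $M'\subset M$ with $|M'|\le\kappa$ and $x\in\overline{M'}$.
\item The \emph{o-tightness} $\mathrm{ot}(X)$ is the least infinite $\kappa$ such that for every family $\mathcal U$ of open sets and every $x\in\overline{\bigcup\mathcal U}$ there is $\mathcal V\subset\mathcal U$ with $|\mathcal V|\le\kappa$ and $x\in\overline{\bigcup\mathcal V}$.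
\item The \emph{Lindel\"of number} $L(X)$ is the least infinite $\kappa$ such that every open cover of $X$ has a subcover of size at most $\kappa$.
\item The \emph{weak Lindel\"of number with respect to closed sets} $wL_c(X)$ is the least infinite $\kappa$ such that for every closed $F\subset X$ and every family $\mathcal U$ of open subsets of $X$ with $F\subset\bigcup\mathcal U$ there is $\mathcal V\subset\mathcal U$ with $|\mathcal V|\le\kappa$ and $F\subset\overline{\bigcup\mathcal V}$.
\end{itemize}

Always $\mathrm{ot}(X)\le t(X)$: if $x\in\overline{\bigcup\mathcal U}$, choose $M'\subset\bigcup\mathcal U$ with $|M'|\le t(X)$ and $x\in\overline{M'}$, and for each point of $M'$ one member of $\mathcal U$ containing it.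

There are two simple reasons for $wL_c(X)$ to be small. First, $wL_c(X)\le L(X)$, because a closed subset of $X$ has Lindel\"of number at most $L(X)$. Second, $wL_c(X)\le\kappa$ if every disjoint family of non-empty open sets has size at most $\kappa$: given $\mathcal U$, take a maximal disjoint family of non-empty open sets each lying in a member of $\mathcal U$, and choose one such member for each of them; the union of the chosen members is dense in $\bigcup\mathcal U$.

We are concerned with the inequality
\begin{equation}\label{eq:bound}
|X|\le\pi\chi(X)^{\mathrm{ot}(X)\cdot\psi(X)\cdot wL_c(X)} .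
\end{equation}
Whether it holds for every regular space is a question posed in \cite{GTT}. If all four invariants are countable, it says $|X|\le 2^\omega$. With $L$ in place of $wL_c$ the inequality is true (Proposition~\ref{prop:L}), so the question is whether covering can be weakened to covering up to closure. It cannot.

\begin{theorem}\label{thm:main}
For every infinite cardinal $\kappa$ there is a zero-dimensional Hausdorff space $X$ with
\[
\psi(X)=\omega,\qquad \pi\chi(X)\le\kappa,\qquad \mathrm{ot}(X)\le t(X)\le\kappa,\qquad wL_c(X)\le\kappa,\qquad |X|>2^\kappa .
\]
\end{theorem}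

\begin{corollary}\label{cor:no}
Inequality \eqref{eq:bound} is not true for every regular space. It fails in ZFC for some zero-dimensional Hausdorff space $X$ with $\pi\chi(X)=\mathrm{ot}(X)=\psi(X)=wL_c(X)=\omega$. Even the weaker bound $|X|\le 2^{\pi\chi(X)\cdot t(X)\cdot\psi(X)\cdot wL_c(X)}$ fails, at every cardinal level $\kappa$.
\end{corollary}

\begin{proof}
For the space of Theorem~\ref{thm:main} the right-hand side of \eqref{eq:bound} is at most $\kappa^\kappa=2^\kappa<|X|$, and $2^{\pi\chi(X)\cdot t(X)\cdot\psi(X)\cdot wL_c(X)}\le2^\kappa<|X|$. For $\kappa=\omega$ all invariants equal $\omega$.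
\end{proof}

\begin{proposition}\label{prop:L}
If $X$ is regular, then $|X|\le\pi\chi(X)^{\mathrm{ot}(X)\cdot\psi(X)\cdot L(X)}$.
\end{proposition}

No novelty is claimed for Proposition~\ref{prop:L}. We prove it first, because its proof suggests what a counterexample to \eqref{eq:bound} should look like. The construction then has three stages: a tree space in which many branches accumulate at few nodes (Section~\ref{sec:tree}), a way to weave $\kappa$ copies of it into a space with a $\pi$-base of size at most $\kappa$ (Sections~\ref{sec:dots} and~\ref{sec:weave}), and a refinement of the topology that repairs the pseudocharacter (Section~\ref{sec:X}).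

\section{The bound with the Lindel\"of number, and where it stops}\label{sec:L}

\begin{proof}[Proof of Proposition~\ref{prop:L}]
We may assume $X\ne\emptyset$. Let $\kappa=\mathrm{ot}(X)\psi(X)L(X)$ and $\mu=\pi\chi(X)^\kappa$. Then $\mu^\kappa=\mu\ge2^\kappa\ge\kappa^+$. For each $x$ fix a local $\pi$-base $\mathcal B_x$ with $|\mathcal B_x|\le\pi\chi(X)$. Since $\{x\}$ is an intersection of at most $\kappa$ open sets, regularity gives open sets $V_i(x)\ni x$ $(i<\kappa)$ with $\bigcap_{i<\kappa}\overline{V_i(x)}=\{x\}$.

By recursion we build an increasing sequence of sets $A_\alpha\subset X$, $\alpha<\kappa^+$, of size at most $\mu$, starting with $A_0=\emptyset$ and taking unions at limits. With $\mathcal B_\alpha=\bigcup_{x\in A_\alpha}\mathcal B_x$ we require: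
\begin{enumerate}
\item[(i)] if $\mathcal W_i\subset\mathcal B_\alpha$ and $|\mathcal W_i|\le\kappa$ for $i<\kappa$, and $\bigcap_{i<\kappa}\overline{\bigcup\mathcal W_i}=\{y\}$, then $y\in A_{\alpha+1}$;
\item[(ii)] if $\mathcal V\subset\{V_i(x):x\in A_\alpha,\ i<\kappa\}$, $|\mathcal V|\le\kappa$ and $\bigcup\mathcal V\ne X$, then $A_{\alpha+1}\not\subset\bigcup\mathcal V$.
\end{enumerate}
Since $|\mathcal B_\alpha|\le\mu$ and $\mu^\kappa=\mu$, there are at most $\mu$ sequences $(\mathcal W_i)_{i<\kappa}$ and at most $\mu$ families $\mathcal V$ to consider, and each asks for at most one new point; so the recursion is possible. Let $A=\bigcup_{\alpha<\kappa^+}A_\alpha$ and $\mathcal B=\bigcup_{\alpha<\kappa^+}\mathcal B_\alpha$. Then $|A|\le\mu$.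

\emph{$A$ is closed.} Let $y\in\overline A$ and $i<\kappa$. If $N$ is an open neighborhood of $y$, then $N\cap V_i(y)$ contains some $x\in A$, and therefore a member of $\mathcal B_x\subset\mathcal B$. Hence $y$ is in the closure of $\bigcup\{B\in\mathcal B:B\subset V_i(y)\}$. By o-tightness there is $\mathcal W_i\subset\{B\in\mathcal B:B\subset V_i(y)\}$ with $|\mathcal W_i|\le\kappa$ and $y\in\overline{\bigcup\mathcal W_i}\subset\overline{V_i(y)}$. Consequently $\bigcap_{i<\kappa}\overline{\bigcup\mathcal W_i}=\{y\}$. As $\kappa^+$ is regular, all the $\mathcal W_i$ are contained in a single $\mathcal B_\alpha$, and (i) gives $y\in A$.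

\emph{$A=X$.} Suppose $x\in X\setminus A$. For $y\in A$ choose $i(y)$ with $x\notin V_{i(y)}(y)$. As $A$ is closed and $L(X)\le\kappa$, there is $A'\subset A$ with $|A'|\le\kappa$ such that $\mathcal V=\{V_{i(y)}(y):y\in A'\}$ covers $A$. Now $A'\subset A_\alpha$ for some $\alpha<\kappa^+$, and $x\notin\bigcup\mathcal V$; so (ii) gives $A_{\alpha+1}\not\subset\bigcup\mathcal V$, contradicting $A_{\alpha+1}\subset A\subset\bigcup\mathcal V$.
\end{proof}

The covering property enters only at the end. Suppose we know only $wL_c(X)\le\kappa$. Then we get $A'$ with $A\subset\overline{\bigcup\mathcal V}$, and to reach a contradiction in the same way we would need $x\notin\overline{\bigcup\mathcal V}$. We can choose $i(y)$ so that $x\notin\overline{V_{i(y)}(y)}$ for each $y$ separately, but $x$ may lie in the closure of the union. This suggests looking for a space with a closed set of size at most $2^\kappa$ such that small families of open sets, chosen to cover it only up to closure, trap very many outside points in the closure of their union. In our space this closed set will consist of the points over the nodes of a tree, and the trapped points will lie over its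 branches.

\section{Many branches accumulating at few nodes}\label{sec:tree}

For an ordinal $\eta$, ${}^\eta2$ is the set of functions $\eta\to\{0,1\}$; we write $\sigma\subset x$ if $x$ extends $\sigma$, and $b^\frown\varepsilon$ for the extension of $b\in{}^\eta2$ by the value $\varepsilon$ at $\eta$.

\subsection*{A miniature}
Let $T_1={}^\omega2$ and $S_1={}^{\omega+1}2$. Make the points of $S_1$ isolated, and let $b\in T_1$ have the basic neighborhoods
\[
O_n(b)=\{x\in T_1\cup S_1:\ b{\restriction}n\subset x,\ b^\frown0\not\subset x,\ b^\frown1\not\subset x\},\qquad n<\omega .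
\]
These sets are open: if $x\in O_n(b)\cap T_1$ and $x\ne b$, then $O_m(x)\subset O_n(b)$ as soon as $m\ge n$ and $x{\restriction}m\ne b{\restriction}m$. Moreover $\bigcap_nO_n(b)=\{b\}$. Let $E\subset S_1$ be infinite. By K\"onig's argument there are $\sigma_0\subset\sigma_1\subset\cdots$ with $\sigma_n\in{}^n2$, each extended by infinitely many elements of $E$. Put $b=\bigcup_n\sigma_n$. Of the infinitely many $x\in E$ extending $\sigma_n$ at most two extend $b$; the others lie in $O_n(b)$. Thus \emph{every infinite set of isolated points accumulates at a node in $T_1$, although each node is a $G_\delta$-point}. In particular an open set containing $T_1$ misses only finitely many points of $S_1$.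

Here $|S_1|=|T_1|$. To get more branches than nodes we let the tree grow to a height at which the number of branches jumps.

\subsection*{The tree space}
Fix an infinite cardinal $\kappa$ and let $\theta$ be the least cardinal with $2^\theta>2^\kappa$. Then $\kappa<\theta\le2^\kappa$, and $|{}^\eta2|\le2^\kappa$ for every $\eta<\theta$. Moreover $\mathrm{cf}(\theta)>\kappa$: otherwise $\theta$ is the supremum of cardinals $\theta_i<\theta$, $i<\kappa$, and $2^\theta\le\prod_{i<\kappa}2^{\theta_i}\le(2^\kappa)^\kappa=2^\kappa$. Put
\[
\Gamma=\bigcup_{\eta<\theta}{}^{\eta+1}2,\qquad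
T=\bigcup\{{}^\eta2:\eta<\theta\text{ limit},\ \mathrm{cf}(\eta)=\omega\},\qquad
S={}^\theta2,\qquad L=T\cup S .
\]
Then
\begin{equation}\label{eq:sizes}
|\Gamma|\le2^\kappa,\qquad |T|\le2^\kappa,\qquad |S|=2^\theta>2^\kappa .
\end{equation}
We call the elements of $T$ nodes and those of $S$ branches. Only nodes of cofinality $\omega$ are kept, because we want every node to be a $G_\delta$-point.

Let $K=2^\Gamma$ with the product topology, and send $x\in L$ to the function $\Gamma\to\{0,1\}$ whose value at $\sigma$ is $1$ if and only if $\sigma\subset x$. This map is injective. Indeed, if $x(\xi)\ne y(\xi)$ for some $\xi$, then $\sigma=x{\restriction}(\xi+1)$ distinguishes $x$ and $y$; if $x\subsetneq y$, then $\sigma=y{\restriction}(\mathrm{dom}\,x+1)$ does. We therefore regard $L$ as a subspace of $K$. The sets $L_\sigma=\{x\in L:\sigma\subset x\}$ and their complements, $\sigma\in\Gamma$, form a subbase of $L$.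

\begin{lemma}\label{lem:tree}
The space $L=T\cup S$ has the following properties.
\begin{enumerate}
\item[(A)] Every $b\in T$ has a countable local base in $L$.
\item[(B)] Every infinite $E\subset S$ has an accumulation point in $T$.
\end{enumerate}
\end{lemma}

\begin{proof}
For each limit $\eta<\theta$ with $\mathrm{cf}(\eta)=\omega$ fix a strictly increasing sequence $(\eta_n)_n$ cofinal in $\eta$. For $b\in{}^\eta2$ put
\[
O_n(b)=\{x\in L:\ b{\restriction}(\eta_n+1)\subset x,\ b^\frown0\not\subset x,\ b^\frown1\not\subset x\},
\]
an open neighborhood of $b$.

(A) We show that the sets $O_n(b)$ form a local base at $b$. A basic neighborhood of $b$ is given by finitely many conditions of the form $\sigma\subset x$, where $\sigma\subset b$, and $\tau\not\subset x$, where $\tau\not\subset b$ $(\sigma,\tau\in\Gamma)$. The length of such a $\sigma$ is a successor ordinal $\le\eta$, hence it is $<\eta$. Such a $\tau$ either satisfies $\tau(\xi)\ne b(\xi)$ for some $\xi<\eta$ in $\mathrm{dom}\,\tau$, or properly extends $b$; in the first case fix such a $\xi$. Take $n$ so large that $\eta_n$ exceeds the lengths of all these $\sigma$ and the chosen ordinals $\xi$,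 and let $x\in O_n(b)$. Since $x$ extends $b{\restriction}(\eta_n+1)$, it satisfies the conditions $\sigma\subset x$ and those conditions $\tau\not\subset x$ in which $\tau(\xi)\ne b(\xi)$. If $\tau$ properly extends $b$, then $b^\frown\varepsilon\subset\tau$ for some $\varepsilon\in\{0,1\}$, and $\tau\not\subset x$ because $b^\frown\varepsilon\not\subset x$.

(B) We may assume that $E$ is countable. For $\zeta\le\theta$ let $E{\restriction}\zeta=\{x{\restriction}\zeta:x\in E\}$, and let $\eta\le\theta$ be least such that $E{\restriction}\eta$ is infinite. As $E{\restriction}0$ is a singleton and $|E{\restriction}(\zeta+1)|\le2|E{\restriction}\zeta|$, $\eta$ is a limit ordinal. For any two distinct members of the countable set $E{\restriction}\eta$ take the first place where they differ. These countably many ordinals are cofinal in $\eta$: if they were all smaller than some $\zeta<\eta$, then $E{\restriction}\zeta$ would be infinite. Hence $\mathrm{cf}(\eta)=\omega$, and $\eta<\theta$ because $\mathrm{cf}(\theta)>\omega$.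

Each $E{\restriction}(\eta_n+1)$ is finite. So we can choose inductively $\sigma_0\subset\sigma_1\subset\cdots$ with $\sigma_n\in{}^{\eta_n+1}2$ such that each $\sigma_n$ is extended by infinitely many elements of $E{\restriction}\eta$. Let $b=\bigcup_n\sigma_n\in{}^\eta2\subset T$. Fix $n$. There are infinitely many $e\in E{\restriction}\eta$ with $e\supset b{\restriction}(\eta_n+1)$ and $e\ne b$. Each of them is $x{\restriction}\eta$ for some $x\in E$; this $x$ extends neither $b^\frown0$ nor $b^\frown1$, since $x{\restriction}\eta\ne b$. So $x\in O_n(b)$. Thus every $O_n(b)$ contains infinitely many points of $E$. Since the sets $O_n(b)$ form a local base at $b$, $b$ is an accumulation point of $E$.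
\end{proof}

Since our spaces are $T_1$, (B) means that every neighborhood of the accumulation point contains infinitely many points of $E$.

\subsection*{What is still wrong}
The space $L$ itself does not have the properties required in Theorem~\ref{thm:main}, because $\psi(L)>\kappa$. If $s\in S$ and $\tau\in\Gamma$, $\tau\not\subset s$, then $\tau$ differs from $s$ at some place; hence the sets $L_{s\restriction(\xi+1)}$, $\xi<\theta$, form a local base at $s$. As $\mathrm{cf}(\theta)>\kappa$, the intersection of at most $\kappa$ neighborhoods of $s$ contains some $L_{s\restriction(\xi+1)}$, which has more than one point.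

The obvious remedy is to make all branches isolated, as in the miniature. Let $L'$ be the resulting space. Now $wL_c$ is too large. Fix $s\in S$. The set $T$ is closed in $L'$, and it is covered by the clopen sets $L'\setminus L_{s\restriction(\xi+1)}$, $\xi<\theta$, which increase with $\xi$. By $\mathrm{cf}(\theta)>\kappa$ the union of at most $\kappa$ of them is contained in a single one, which is closed and misses the node $s{\restriction}(\xi+\omega)\in T$. So $wL_c(L')>\kappa$. We need a device that makes the nodes weakly coverable by $\kappa$ open sets.

\section{First attempt: adding dots}\label{sec:dots}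

In this section and the next two, $\kappa$ is an infinite cardinal, $K$ is a zero-dimensional Hausdorff space with a dense set $\{y_\nu:\nu<\kappa\}$ (repetitions allowed), and $L\subset K$ is a non-empty subspace. In this section $L=T\cup S$, where $T\cap S=\emptyset$ and $S$ is infinite.

One way to give $L$ a small $\pi$-base is to add isolated points. Let $D=\omega\times\kappa$, and think of the ``dot'' $(r,\nu)$ as lying at position $y_\nu$ and at height $1/(r+1)$ above $K$; a basic neighborhood of $x\in L$ then consists of $V\cap L$ and all dots $(r,\nu)$ with $r\ge n$ and $y_\nu\in V$, for some open $V\ni x$ and $n<\omega$. To separate the branches, we provide each $s\in S$ with a private set of dots. So let $X_1=L\cup(D\times S)$, where points of $D\times S$ are isolated, and basic neighborhoods are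
\begin{align*}
&\{s\}\cup\{((r,\nu),s):r\ge n,\ y_\nu\in V\} &&\text{at }s\in S,\\
&\bigl((V\cap L)\setminus F\bigr)\cup\{((r,\nu),s'):r\ge n,\ y_\nu\in V,\ s'\in S\setminus F\} &&\text{at }b\in T;
\end{align*}
here $V$ is an open subset of $K$ containing the point in question, $n<\omega$, and $F\subset S$ is finite.

\emph{The set $T$ is now weakly coverable by $\kappa$ open sets.} Let $\mathcal U$ be a family of open sets covering $T$. For $b\in T$ choose $W_b\in\mathcal U$ and $(V_b,n_b,F_b)$ determining a basic neighborhood of $b$ inside $W_b$. Say that $b$ \emph{sees} the dot $(r,\nu)$ if $r\ge n_b$ and $y_\nu\in V_b$. For each dot $d$ seen by some node choose one such node $b(d)$. The at most $\kappa$ sets $W_{b(d)}$ are enough. Indeed, take $b\in T$ and a basic neighborhood of $b$ given by $(V,n,F)$. Since $b\in V\cap V_b$, there is $\nu$ with $y_\nu\in V\cap V_b$; let $d=(r,\nu)$ with $r\ge\max(n,n_b)$. This dot is seen by $b$, so $b'=b(d)$ exists. Now choose $s\in S\setminus(F\cup F_{b'})$. The point $(d,s)$ lies in the given neighborhood and in $W_{b'}$.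

This is the main idea of the paper. The nodes compete only through the dots, of which there are $\kappa$; the branch coordinate $s$ of the witness $(d,s)$ is free up to finitely many exceptions. Note that the sets $W_{b(d)}$ need not cover $T$.

\emph{What fails.} For a fixed dot $d=(r,\nu)$ the set $\{d\}\times S$ is clopen, because basic neighborhoods with $n>r$ avoid it, and it is discrete. Hence $wL_c(X_1)\ge|S|$. In the original copy of $L$ infinite sets of branches may accumulate at nodes, as in (B) above; over a dot there are no nodes at which they could accumulate. The cure is to replace each dot by a copy of the whole of $L$. These copies must in turn be surrounded by dots, which must again be copies of $L$, and so on. We therefore need a set $C$ of indices, $|C|=\kappa$, such that from each $c\in C$ the other indices look like the dots above.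

\section{Weaving \texorpdfstring{$\kappa$}{kappa} copies of a space}\label{sec:weave}

Let
\[
C=\{c\in{}^\omega\kappa:\ c(r)\ne0\text{ for only finitely many }r\},\qquad C_u=\{d\in C:u\subset d\}
\]
for a finite sequence $u$ of elements of $\kappa$. Then $|C|=\kappa$, there are $\kappa$ sets $C_u$, and all of them are non-empty. They form a base of a zero-dimensional Hausdorff topology on $C$, because the complement of $C_u$ is a union of sets $C_v$ with $v$ of the same length as $u$. For $c\ne d$ in $C$ let $r(c,d)$ be the least $r$ with $c(r)\ne d(r)$.

From the point of view of $c$, the other indices split into the disjoint sets $C_{(c\restriction r)^\frown\gamma}$ with $r<\omega$ and $\gamma\ne c(r)$. For fixed $r$ there are $\kappa$ of them, so we can let one of them play the role of the dot $(r,\nu)$ for each $\nu<\kappa$. Formally, fix a bijection $h_\gamma:\kappa\setminus\{\gamma\}\to\kappa$ for each $\gamma<\kappa$, and for $c\ne d$ let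
\[
f_c(d)=y_\nu,\qquad\text{where } \nu=h_{c(r)}(d(r)),\quad r=r(c,d).
\]
This is the position in $K$ at which $c$ sees the copy with index $d$. We record two consequences of the definition.
\begin{enumerate}
\item[(F1)] If $c\ne d$ and $d,d'$ agree on the coordinates $0,\dots,r(c,d)$, then $d'\ne c$, $r(c,d')=r(c,d)$ and $f_c(d')=f_c(d)$.
\item[(F2)] For all $c\in C$, $r<\omega$ and $\nu<\kappa$ there is $\gamma\ne c(r)$ such that $f_c(d)=y_\nu$ for every $d\in C_{(c\restriction r)^\frown\gamma}$, namely $\gamma=h_{c(r)}^{-1}(\nu)$.
\end{enumerate}

Let $Y$ be the set $C\times L$ with the coarsest topology making the following maps continuous: the projection $q:C\times L\to C$, and for every $j\in C$ the map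
\[
p_j:C\times L\to K,\qquad p_j(c,x)=\begin{cases}x&\text{if }c=j,\\ f_j(c)&\text{if }c\ne j.\end{cases}
\]
Since the target spaces are zero-dimensional, so is $Y$. It is Hausdorff, because the maps into Hausdorff spaces separate points: $q$ separates points with different first coordinates, and $p_c$ separates $(c,x)$ from $(c,x')$.

For $c\in C$, $V\subset K$ open and $r<\omega$ put $N_c(V,r)=q^{-1}(C_{c\restriction r})\cap p_c^{-1}(V)$. This set is open, and
\begin{equation}\label{eq:N}
N_c(V,r)=\bigl(\{c\}\times(V\cap L)\bigr)\cup\bigl(\{d\in C_{c\restriction r}\setminus\{c\}:f_c(d)\in V\}\times L\bigr).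
\end{equation}
So $N_c(V,r)$ contains a piece of the copy $\{c\}\times L$, and each other copy it either contains or misses entirely.

\begin{lemma}\label{lem:Y}
\begin{enumerate}
\item[(a)] The sets $N_c(V,r)$ with $V\ni x$ open in $K$ and $r<\omega$ form a local base at $(c,x)$ in $Y$. Consequently $x\mapsto(c,x)$ is an embedding of $L$ into $Y$ for every $c\in C$.
\item[(b)] The sets $C_u\times L$ form a $\pi$-base of $Y$ of size at most $\kappa$, and $C\times\{x\}$ is dense in $Y$ for every $x\in L$.
\item[(c)] Every family $\mathcal G$ of open subsets of $Y$ has a subfamily $\mathcal G'$ with $|\mathcal G'|\le\kappa$ and $\bigcup\mathcal G\subset\overline{\bigcup\mathcal G'}$.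
\end{enumerate}
\end{lemma}

\begin{proof}
(a) A basic neighborhood of $(c,x)$ has the form $q^{-1}(C_{c\restriction r_0})\cap\bigcap_{j\in J}p_j^{-1}(V_j)$ with $J\subset C$ finite and $V_j\subset K$ open; we may assume $c\in J$. Then $x\in V_c$, and $f_j(c)\in V_j$ for $j\in J\setminus\{c\}$. Choose $r\ge r_0$ with $r>r(j,c)$ for all $j\in J\setminus\{c\}$. Let $d\in C_{c\restriction r}$ and $j\in J\setminus\{c\}$. Then $d$ agrees with $c$ on the coordinates $0,\dots,r(j,c)$, so by (F1) $d\ne j$ and $f_j(d)=f_j(c)\in V_j$. Thus $p_j(d,z)\in V_j$ for every $z\in L$. Hence $N_c(V_c,r)$ is contained in the given neighborhood. The second statement follows, because by \eqref{eq:N} the trace of $N_c(V,r)$ on $\{c\}\times L$ is $\{c\}\times(V\cap L)$.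

(b) The sets $C_u\times L=q^{-1}(C_u)$ are open and non-empty. By (a) a non-empty open set contains some $N_c(V,r)$ with $V\ne\emptyset$. Choose $\nu$ with $y_\nu\in V$ and then $\gamma$ as in (F2). Every $d\in C_{(c\restriction r)^\frown\gamma}$ belongs to $C_{c\restriction r}\setminus\{c\}$ and satisfies $f_c(d)=y_\nu\in V$. By \eqref{eq:N}, $C_{(c\restriction r)^\frown\gamma}\times L\subset N_c(V,r)$. Finally, $C\times\{x\}$ meets every $C_u\times L$.

(c) For each member of the $\pi$-base from (b) that lies inside some element of $\mathcal G$, choose one such element, and let $\mathcal G'$ consist of the chosen elements. If $G\in\mathcal G$ and $U$ is open with $U\cap G\ne\emptyset$, then $U\cap G$ contains a member $P$ of the $\pi$-base, and the element of $\mathcal G'$ chosen for $P$ meets $U$.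
\end{proof}

In (b) it is essential that whole copies are placed near $(c,x)$: this makes each single layer $C\times\{x\}$ dense, and not only the union of the layers.

\section{Opening the branch layers}\label{sec:X}

Now let again $L=T\cup S$ with $T\cap S=\emptyset$ and $S$ infinite. In $Y$ branches may still have large pseudocharacter. We do not isolate the points over branches; we only open the layers they form. Let $X$ be the set $C\times L$ with the coarsest topology that is finer than the topology of $Y$ and in which every layer $C\times\{s\}$, $s\in S$, is clopen. A local base in $X$ consists of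
\begin{align}
&U\cap(C\times\{s\}) &&\text{at }(c,s),\ s\in S, \label{eq:nbs}\\
&U\setminus(C\times F) &&\text{at }(c,b),\ b\in T, \label{eq:nbt}
\end{align}
where $U$ is an open set of $Y$ containing the point and $F\subset S$ is finite. At $(c,b)$ it suffices to use the sets $N_c(V,r)\setminus(C\times F)$ with $V\ni b$, by Lemma~\ref{lem:Y}(a). Since $Y$ has a clopen base, so does $X$; and $X$ is Hausdorff because its topology is finer than that of $Y$.

\begin{proposition}\label{prop:transfer}
Let $K$ be a zero-dimensional Hausdorff space with a dense subset of size at most $\kappa$. Let $L=T\cup S\subset K$ with $T\cap S=\emptyset$ and $S$ infinite satisfy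
\begin{enumerate}
\item[(A)] every $b\in T$ has a countable local base in $L$;
\item[(B)] every infinite $E\subset S$ has an accumulation point in $T$.
\end{enumerate}
Then the zero-dimensional Hausdorff space $X$ on $C\times L$ satisfies $\psi(X)=\omega$, $\pi\chi(X)\le\kappa$, $t(X)\le\kappa$ and $wL_c(X)\le\kappa$.
\end{proposition}

We bound the four invariants one by one. For $b\in T$ we fix open sets $V_n(b)$ of $K$, $n<\omega$, such that the sets $O_n(b)=V_n(b)\cap L$ form a local base at $b$ in $L$. As $L$ is Hausdorff, $\bigcap_nO_n(b)=\{b\}$.

\begin{proof}[Pseudocharacter]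
For $s\in S$ the open sets $C_{c\restriction r}\times\{s\}$, $r<\omega$, intersect in $\{(c,s)\}$. For $b\in T$ consider the open sets $N_c(V_n(b),n)$, $n<\omega$. If $(d,x)$ belongs to all of them, then $d\in\bigcap_nC_{c\restriction n}=\{c\}$, and so $x\in\bigcap_nO_n(b)=\{b\}$.
\end{proof}

\begin{proof}[$\pi$-character]
Let $\mathcal P$ be the $\pi$-base of $Y$ from Lemma~\ref{lem:Y}(b). For $P\in\mathcal P$ and $s\in S$ the open set $P\cap(C\times\{s\})$ of $X$ is non-empty, as $C\times\{s\}$ is dense in $Y$. At $(c,s)$ the sets $P\cap(C\times\{s\})$, $P\in\mathcal P$, form a local $\pi$-base by \eqref{eq:nbs}. At $(c,b)$ with $b\in T$ fix a countably infinite $S'\subset S$ and take the sets $P\cap(C\times\{s\})$ with $P\in\mathcal P$, $s\in S'$: a neighborhood $U\setminus(C\times F)$ contains such a set with $P\subset U$ and $s\in S'\setminus F$.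
\end{proof}

\begin{proof}[Tightness]
We use the following remark. Every set $B$ has a countable subset $B'$ such that $B'\setminus F\ne\emptyset$ whenever $F$ is finite and $B\setminus F\ne\emptyset$: take $B'=B$ if $B$ is finite, and any countably infinite $B'\subset B$ otherwise.

Let $p\in\overline M$. If $p=(c,s)$ with $s\in S$, then $M\cap(C\times\{s\})$ has size at most $\kappa$ and has $p$ in its closure, because $C\times\{s\}$ is open. So let $p=(c,b)$ with $b\in T$, and for $d\in C$ put $M_d=\{x\in L:(d,x)\in M\}$. Then $p$ is in the closure of $\{c\}\times M_c$ or of $\bigcup_{d\ne c}\{d\}\times M_d$.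

\emph{First case: $p$ is in the closure of $\{c\}\times M_c$.} By \eqref{eq:N} and \eqref{eq:nbt}, neighborhoods of $p$ meet $\{c\}\times L$ in sets containing some $\{c\}\times(O_n(b)\setminus F)$, and each of these latter sets is the trace of a neighborhood. Hence $(M_c\cap O_n(b))\setminus F\ne\emptyset$ for all $n$ and all finite $F\subset S$. Let $E_n\subset M_c\cap O_n(b)$ be the countable set given by the remark for $B=M_c\cap O_n(b)$. Then $E_n\setminus F\ne\emptyset$ for all $n$ and $F$, so $p$ is in the closure of the countable set $\{c\}\times\bigcup_nE_n$.

\emph{Second case: $p$ is in the closure of $\bigcup_{d\ne c}\{d\}\times M_d$.} For $d\ne c$ let $M_d'\subset M_d$ be the countable set given by the remark for $B=M_d$. Consider a neighborhood $N_c(V,r)\setminus(C\times F)$ of $p$. By \eqref{eq:N}, for $d\ne c$ it contains $(d,x)$ if and only if $x\notin F$ and $d$ satisfies a condition that does not depend on $x$. By assumption some $d\ne c$ satisfies this condition and has $M_d\setminus F\ne\emptyset$. Then $M_d'\setminus F\ne\emptyset$, so the neighborhood meets $\{d\}\times M_d'$. Hence $p$ is in the closure of $\bigcup_{d\ne c}\{d\}\times M_d'$,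 a set of size at most $\kappa$.
\end{proof}

It remains to bound $wL_c(X)$. Nodes are treated as in Section~\ref{sec:dots}, with Lemma~\ref{lem:Y}(c) in place of the choice of $b(d)$. Then (B), which now holds in every copy of $L$, shows that at most $\kappa$ layers are left over.

\begin{proof}[Weak Lindel\"of number]
Let $H\subset X$ be closed and let $\mathcal U$ be a family of open sets of $X$ covering $H$. Put $H_T=H\cap(C\times T)$. For each $p\in H_T$ choose $W_p\in\mathcal U$, a finite set $F_p\subset S$ and an open set $U_p\ni p$ of $Y$ such that
\begin{equation}\label{eq:W}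
U_p\setminus(C\times F_p)\subset W_p .
\end{equation}
By Lemma~\ref{lem:Y}(c) there is $\mathcal K\subset H_T$ with $|\mathcal K|\le\kappa$ such that $\bigcup_{p\in H_T}U_p$ is contained in the closure of $\bigcup_{p\in\mathcal K}U_p$ in $Y$. In other words:
\begin{equation}\label{eq:meet}
\text{if }U\text{ is open in }Y,\ p\in H_T\text{ and }U\cap U_p\ne\emptyset,\text{ then }U\cap U_{p'}\ne\emptyset\text{ for some }p'\in\mathcal K.
\end{equation}
Let $G=\bigcup_{p\in\mathcal K}W_p$ and $Q=\bigcup_{p\in\mathcal K}F_p$. Then $|Q|\le\kappa$. Closures below are taken in $X$.

\smallskip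
\emph{Step 1: $H_T\subset\overline G$.} Let $p\in H_T$ and let $U\setminus(C\times F)$ be a neighborhood of $p$ as in \eqref{eq:nbt}. Then $p\in U\cap U_p$, so by \eqref{eq:meet} there is $p'\in\mathcal K$ with $U\cap U_{p'}\ne\emptyset$. Choose $s\in S\setminus(F\cup F_{p'})$. The layer $C\times\{s\}$ is dense in $Y$, so there is $d\in C$ with $(d,s)\in U\cap U_{p'}$. By \eqref{eq:W}, $(d,s)\in W_{p'}\subset G$; and $(d,s)$ lies in the given neighborhood.

\smallskip
\emph{Step 2: the set $R=\{s\in S:(c,s)\in H\setminus\overline G\text{ for some }c\in C\}$ has size at most $\kappa$.} Suppose $|R|>\kappa$. Then $|R\setminus Q|>\kappa=|C|$. Choosing for each $s\in R\setminus Q$ an index that witnesses $s\in R$, we find one index $c\in C$ and an infinite $E\subset R\setminus Q$ with $(c,s)\in H\setminus\overline G$ for all $s\in E$. By (B), $E$ has an accumulation point $b\in T$. Put $p=(c,b)$.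

We claim that $p\in H$. Let $U\setminus(C\times F)$ be a neighborhood of $p$ as in \eqref{eq:nbt}. By Lemma~\ref{lem:Y}(a), $\{x\in L:(c,x)\in U\}$ is a neighborhood of $b$ in $L$. It contains infinitely many $s\in E$, hence some $s\in E\setminus F$, and then $(c,s)\in H$ lies in $U\setminus(C\times F)$. As $H$ is closed, $p\in H$, and so $p\in H_T$. Thus $U_p$ is defined, and for the same reason there is $s\in E$ with $(c,s)\in U_p$. Fix this $s$.

We show $(c,s)\in\overline G$, which is a contradiction. By \eqref{eq:nbs} it suffices to consider neighborhoods $U\cap(C\times\{s\})$ with $U$ open in $Y$ and $(c,s)\in U\subset U_p$. By \eqref{eq:meet} there is $p'\in\mathcal K$ with $U\cap U_{p'}\ne\emptyset$, and by the density of $C\times\{s\}$ in $Y$ there is $d\in C$ with $(d,s)\in U\cap U_{p'}$. Since $s\notin Q\supset F_{p'}$, \eqref{eq:W} gives $(d,s)\in W_{p'}\subset G$.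

\smallskip
\emph{Step 3: conclusion.} The set $H\cap(C\times R)$ has size at most $\kappa$, so it is covered by some $\mathcal V_1\subset\mathcal U$ with $|\mathcal V_1|\le\kappa$. Let $\mathcal V=\{W_p:p\in\mathcal K\}\cup\mathcal V_1$. Then $|\mathcal V|\le\kappa$. A point of $H$ belongs to $H_T$, hence to $\overline G$ by Step~1; or it is of the form $(c,s)$ with $s\in S\setminus R$, hence belongs to $\overline G$ by the definition of $R$; or it belongs to $C\times R$, hence to $\bigcup\mathcal V_1$. So $H\subset\overline{\bigcup\mathcal V}$. This completes the proof of Proposition~\ref{prop:transfer}.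
\end{proof}

In Step~2 it is decisive that infinitely many bad points lie in the \emph{same} copy $\{c\}\times L$ and that this copy contains nodes. The former uses $|C|\le\kappa$; the latter is what was missing over the dots of Section~\ref{sec:dots}.

\section{Proof of Theorem~\ref{thm:main}}

We recall the Hewitt--Marczewski--Pondiczery theorem in the form we need: \emph{if $|\Gamma|\le2^\kappa$, then $2^\Gamma$ has a dense subset of size at most $\kappa$.} To see this, regard $\Gamma$ as a subset of the Cantor cube ${}^\kappa2$. By compactness each clopen subset of this cube is a finite union of basic ones, so there are only $\kappa$ of them. The at most $\kappa$ functions on $\Gamma$ obtained by restricting the characteristic functions of clopen sets are dense in $2^\Gamma$: given finitely many distinct points of $\Gamma$ and prescribed values $0$ or $1$ at them, there is a clopen set of ${}^\kappa2$ containing exactly those of the points where the value is $1$.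

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $\theta$, $\Gamma$, $K=2^\Gamma$ and $L=T\cup S$ be as in Section~\ref{sec:tree}. By \eqref{eq:sizes}, $|\Gamma|\le2^\kappa$, so $K$ has a dense subset of size at most $\kappa$. By Lemma~\ref{lem:tree}, (A) and (B) hold, and $S$ is infinite. Proposition~\ref{prop:transfer} gives a zero-dimensional Hausdorff space $X$ on $C\times L$ with $\psi(X)=\omega$, $\pi\chi(X)\le\kappa$, $\mathrm{ot}(X)\le t(X)\le\kappa$ and $wL_c(X)\le\kappa$. Finally $|X|=|C|\cdot|L|=\kappa\cdot2^\theta=2^\theta>2^\kappa$.
\end{proof}

The minimality of $\theta$ is used twice: it keeps the number of coordinates in $\Gamma$ at $2^\kappa$, so that $K$ has a dense set of size at most $\kappa$, and it yields $\mathrm{cf}(\theta)>\omega$, without which the node in (B) might have length $\theta$ and be missing from $T$.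

\begin{remark}
Neither of the two simple reasons for a small $wL_c$ from Section~1 applies to $X$. The layers $C\times\{s\}$, $s\in S$, are $2^\theta>2^\kappa$ disjoint non-empty open sets, and $L(X)>\kappa$, since otherwise Proposition~\ref{prop:L} would give $|X|\le\kappa^\kappa=2^\kappa$. The space also illustrates the obstacle described at the end of Section~\ref{sec:L}. The set $C\times T$ is closed in $X$ and has size at most $2^\kappa$. If a family $\mathcal U$ of open sets covers it, apply Steps~1 and~2 with $H=X$; these steps use only that $\mathcal U$ covers $H_T=C\times T$. They produce at most $\kappa$ members of $\mathcal U$ such that the closure of their union contains $C\times T$ and also all layers $C\times\{s\}$ with at most $\kappa$ exceptions. The points of these layers are the trapped points, and there are more than $2^\kappa$ of them.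
\end{remark}

\begin{thebibliography}{9}
\bibitem{GTT} Ivan S. Gotchev, Mikhail G. Tkachenko and Vladimir V. Tkachuk, \emph{Regular $G_\delta$-diagonals and some upper bounds for cardinality of topological spaces}, arXiv:1506.04665 (2015).
\end{thebibliography}

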